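# Profinite groups in which centralizers have finite rank

## 1. The guess that small centralizers force a small group

Take a profinite group $G$ and suppose that the set of elements commuting with any given nontrivial element is always small. Must $G$ itself be small? The first guess is yes, once one obvious family of exceptions is removed. We make this precise and then test it.

Throughout, "subgroup" means closed subgroup, homomorphisms are continuous, and "generated" means topologically generated.

**Definition (rank).** A profinite group $K$ has finite (Prüfer) rank $r$ if every subgroup of $K$ can be generated by $r$ elements; $K$ has finite rank if it has finite rank $r$ for some $r$. We write $\operatorname{rk}K$ for the least such $r$.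

For example $\operatorname{rk}\mathbb Z_p^m=m$. Closed subgroups of $\mathbb Z_p^m$ are $\mathbb Z_p$-submodules, hence free on at most $m$ generators, and $\mathbb Z_p^m$ itself maps onto $\mathbb F_p^m$, which needs $m$ generators. On the other hand $\prod_{i\ge 1}\mathbb Z_p$ has infinite rank.

We use three facts about rank.

(R1) Finite rank passes to subgroups and quotients, and the rank does not increase. For a quotient $K/N$, lift a subgroup to $K$, generate it there, and project.

(R2) If $N\trianglelefteq K$, then $\operatorname{rk}K\le\operatorname{rk}N+\operatorname{rk}K/N$. Indeed, for $H\le K$, generators of $H\cap N$ together with lifts to $H$ of generators of $HN/N$ generate $H$.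

(R3) $\operatorname{rk}K$ is the supremum of $\operatorname{rk}K/U$, for $U$ ranging over a base of open normal subgroups. By (R1) it is at least the supremum. Conversely suppose all $\operatorname{rk}K/U\le r$ and let $H\le K$. The set of $r$-tuples generating $HU/U$ is finite and nonempty, and these sets form an inverse system. An inverse limit of nonempty finite sets is nonempty, so we get an $r$-tuple in $\varprojlim HU/U=H$ that generates $H$ modulo every $U$, hence generates $H$.

The question is the following conjecture from Pavel Shumyatsky and Pavel Zalesskii, "Profinite groups in which centralizers are virtually procyclic", arXiv:1910.04838 (2019).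

**Conjecture.** Let $G$ be a profinite group in which the centralizer of every nontrivial element has finite rank. Suppose that $G$ is not a pro-$p$ group for any prime $p$. Then $G$ has finite rank.

Why are pro-$p$ groups excluded? Let $F$ be the free pro-$p$ group on two generators. Subgroups of free pro-$p$ groups are free pro-$p$, and a free pro-$p$ group of rank at least two has trivial center. If $1\ne x\in F$, then $C_F(x)$ is free pro-$p$ with $x$ in its center, so $C_F(x)\cong\mathbb Z_p$. Yet by Schreier's formula an open subgroup of index $p^k$ needs $1+p^k$ generators, so $F$ has infinite rank.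

Two facts quoted with the problem support the guess. If the centralizer of every nontrivial element of $G$ is virtually procyclic and $G$ is not pro-$p$ for any $p$, then $G$ has finite rank; and the conjecture holds if the centralizers are pronilpotent. Now some cases by hand. In each of them, assume that centralizers of nontrivial elements have finite rank.

**Abelian groups.** If $G$ is abelian and $1\ne x\in G$, then $G=C_G(x)$ has finite rank. The same works whenever $Z(G)\neq1$.

**Pronilpotent groups.** Let $G$ be pronilpotent, not pro-$p$ for any $p$. Then $G=P\times P'$ with $P\ne1$ a Sylow subgroup and $P'\neq1$ the product of the others. For $1\ne x\in P$ we have $P'\le C_G(x)$, and for $1\ne y\in P'$ we have $P\le C_G(y)$. By (R2), $G$ has finite rank. This is exactly where "not pro-$p$" enters.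

**Groups with a nontrivial abelian normal subgroup.** Let $1\ne D\trianglelefteq G$ be abelian. For $1\ne d\in D$ we have $D\le C_G(d)$, so $D$ has finite rank. Some Sylow subgroup $D_p\ne1$ of $D$ is normal in $G$, and $D_p\cong\mathbb Z_p^d\times T$ with $T$ finite. If $T\ne1$, then $T$ is characteristic in $D_p$, so $C_G(T)$ is open and normal in $G$; it has finite rank because it lies in the centralizer of a nontrivial element, and so $G$ has finite rank. If $T=1$, then $G/C_G(D_p)$ embeds in $GL_d(\mathbb Z_p)$, which has finite rank by a textbook theorem (recalled as (D) in Section 8), and $C_G(D_p)$ has finite rank as before. Again $G$ has finite rank. In particular the guess is right for every soluble profinite group $G\neq 1$: take for $D$ the last nontrivial term of the derived series.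

**A fixed-point-free involution.** Let $G=P\rtimes\langle x\rangle$ with $x$ of order $2$, $P$ pro-$p$, $p$ odd, and $C_P(x)=1$. Let $U\le P$ be open and normal in $G$, and suppose the coset $yU\subseteq P$ is $x$-invariant. In every quotient $P/U'$ with $U'\le U$ open and normal in $G$, the coset $yU/U'$ has an odd number of elements, so the involution fixes one of them; by compactness $x$ fixes an element of $yU$. That element is $1$, so $y\in U$. Hence $C_{P/U}(x)=1$, so the map $y\mapsto y^{-1}y^x$ on the finite group $P/U$ is injective, therefore surjective. As $(y^{-1}y^x)^x=(y^x)^{-1}y=(y^{-1}y^x)^{-1}$, the element $x$ inverts all of $P/U$. Inversion is an automorphism only of an abelian group, so every $P/U$ is abelian, so $P$ is abelian, and $G$ has finite rank by the first two lines of the previous case.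

So the guess survives. Nevertheless it is wrong, already for groups $P\rtimes\mathbb Z_q$ with $P$ pro-$p$. The tests tell us where not to look: a counterexample has no nontrivial abelian normal subgroup. It must be an inverse limit without a bottom layer.

## 2. Rank and supernatural orders: the statements

**Definition (order).** A supernatural number is a formal product $\prod_p p^{e_p}$ over all primes with $e_p\in\{0,1,2,\dots,\infty\}$. The order of a profinite group $G$ is the least common multiple of the orders $|G/U|$, $U$ open normal. The exponent $e_p$ of $p$ is finite exactly when the Sylow $p$-subgroups of $G$ are finite, of order $p^{e_p}$.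

For example, $\mathbb Z_p$ has order $p^\infty$, and $\mathbb Z_3\rtimes\mathbb Z/2$ has order $2\cdot3^\infty$.

**Theorem 1.** Let $p_0,p_1,p_2,\dots$ be any sequence of primes, repetitions allowed. There is a torsion-free prosoluble group $G$ of order $\prod_n p_n^{\infty}$ and of infinite rank such that the centralizer of every nontrivial element of $G$ is virtually abelian of finite rank.

If the sequence contains at least two different primes, then $G$ is not pro-$p$ for any $p$, so the conjecture is false. For the sequence $q,p,p,p,\dots$ with $p\ne q$ one gets $G=P\rtimes\mathbb Z_q$ with $P$ pro-$p$.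

**Theorem 2.** Let $G$ be a profinite group in which centralizers of nontrivial elements have finite rank. If for some prime $q$ the Sylow $q$-subgroup of $G$ is finite and nontrivial, then $G$ has finite rank.

**Corollary 3.** Let $n=\prod p^{e_p}\neq1$ be a supernatural number. Every profinite group of order $n$ with all centralizers of nontrivial elements of finite rank has finite rank if and only if $0<e_p<\infty$ for some prime $p$.

Sections 3 to 7 prove Theorem 1, Sections 8 and 9 prove Theorem 2, and Section 10 deduces the corollary.

## 3. Towers of semidirect products, and why no layer can be fixed-point-free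

We look for $G$ as the limit of a tower
$$H_0=L_0,\qquad H_{n+1}=L_{n+1}\rtimes H_n,\qquad L_n\cong\mathbb Z_{p_n}^{m_n},\qquad G=\varprojlim H_n .$$
Write $K_n=\ker(G\to H_n)$, and $g_n$ for the image of $g\in G$ in $H_n$. If the $m_n$ are unbounded, $G$ has infinite rank. The problem is to keep centralizers small.

The sensible first attempt is to make every layer fixed-point-free: choose $L_{n+1}$ so that every nontrivial element of $H_n$ fixes no nonzero vector of $L_{n+1}$. This breaks at the first layer where the prime changes. Suppose $\mathbb Z_q\le H_n$, and $p=p_{n+1}\ne q$. The kernel of $GL_m(\mathbb Z_p)\to GL_m(\mathbb F_p)$ is an open pro-$p$ subgroup. Its preimage under $\mathbb Z_q\to GL_m(\mathbb Z_p)$ is an open subgroup $q^k\mathbb Z_q$, whose image is both pro-$q$ and pro-$p$, hence trivial. So the nontrivial elements of $q^k\mathbb Z_q$ fix all of $L_{n+1}$. No choice of module of finite rank avoids this.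

The way out is to change the order of the quantifiers. We do not need that every element is fixed-point-free on a given layer; it is enough that each element is fixed-point-free on all layers from some point on, and the point may depend on the element.

**Lemma 4.** Let $1\ne g\in G$, and suppose there is $n_0$ such that for all $n\ge n_0$ the element $g_n$ fixes no nonzero element of $L_{n+1}$. Then $C_G(g)\cap K_{n_0}=1$, so $C_G(g)$ is isomorphic to a subgroup of $H_{n_0}$.

*Proof.* Suppose $1\neq y\in C_G(g)\cap K_{n_0}$. Since $\bigcap_n K_n=1$, there is $n\ge n_0$ with $y\in K_n\setminus K_{n+1}$. Then $y_{n+1}$ is a nontrivial element of $\ker(H_{n+1}\to H_n)=L_{n+1}$, and it commutes with $g_{n+1}\in L_{n+1}g_n$. Write $g_{n+1}=\ell g_n$ with $\ell\in L_{n+1}$. As $L_{n+1}$ is abelian, $\ell$ commutes with $y_{n+1}$, so $g_n=\ell^{-1}g_{n+1}$ commutes with $y_{n+1}$. Thus $y_{n+1}$ is a nonzero element of $L_{n+1}$ fixed by $g_n$, a contradiction. Hence $C_G(g)\to H_{n_0}$ is injective, and by compactness it is an isomorphism onto its closed image. $\square$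

Which module should $L_{n+1}$ be? Since open kernels are forced on us anyway, let $H_n$ act through a finite quotient $F$. The regular module $\mathbb Z_p[F]$ is useless: if $\bar g\in F$ has order $m$, it fixes $1+\bar g+\dots+\bar g^{m-1}\ne0$. Instead we induce a one-dimensional character $\lambda$ from an open normal abelian subgroup $A\le H_n$. A power $g_n^{|H_n:A|}$ lies in $A$ and acts diagonally, with entries $\lambda(h^{-1}g_n^{|H_n:A|}h)$. If none of these entries is $1$, then this power has no fixed vector, and so neither has $g_n$.

So we want a character $\lambda$ of finite order on $A$ that is nontrivial on every conjugate of $g_n^{|H_n:A|}$, for as many $g$ as possible. One more obstruction appears. One cannot ask that $\lambda$ be nontrivial on all elements outside a prescribed small neighborhood of $1$, such as $pA$. Take $A=\mathbb Z_p^2$ and $\lambda:A\to\mathbb Z/p^k$. If $\ker\lambda\le pA$, then $A/pA\cong(\mathbb Z/p)^2$ would be a quotient of the cyclic group $A/\ker\lambda$, which is absurd. Concretely,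
$$\lambda(a_1,a_2)=a_1+p^ba_2\bmod p^{2b}$$
kills $(-p^b,1)$. But look at what this $\lambda$ does detect: if $a_1\neq0$ and $v_p(a_1)<b$, then $\lambda(a)\ne0$; if $a_1=0$, $a_2\ne 0$ and $v_p(a_2)<b$, then also $\lambda(a)\ne0$. It detects every vector whose *first nonzero coordinate* has valuation less than $b$. A fixed nonzero vector has a first nonzero coordinate of some finite valuation, so it is detected as soon as $b$ is large. That is all Lemma 4 needs. What remains is to organize this so that $b$ also absorbs the loss from passing to the power $|H_n:A|$ and from conjugation.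

## 4. The open abelian subgroups $A_n\le H_n$

We now start the proof of Theorem 1. By induction on $n$ we construct profinite groups $H_n$, subgroups $L_0,\dots,L_n\le H_n$ with $L_i\cong\mathbb Z_{p_i}^{m_i}$ (written additively when convenient), and integers $k_{n,i}\ge0$ for $0\le i\le n$, such that:

* $H_0=L_0=\mathbb Z_{p_0}$, and for $n\ge1$, $H_n=L_n\rtimes H_{n-1}$, where $H_{n-1}$ acts on $L_n$ with open kernel, i.e. through a finite group;
* $k_{n,n}=0$; and for $i<n$, $k_{n,i}\ge k_{n-1,i}$ and $p_i^{k_{n,i}}L_i$ acts trivially on $L_n$.

Start with $m_0=1$, $k_{0,0}=0$, and suppose everything has been constructed up to $n$. Every element of $H_n$ is uniquely a product from $L_nL_{n-1}\cdots L_0$. For $i\le n$ let $\pi_{n,i}:H_n\to H_i$ be the projection; its kernel is $L_n\cdots L_{i+1}$. Put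
$$A_{n,i}=p_i^{k_{n,i}}L_i,\qquad A_n=A_{n,0}A_{n,1}\cdots A_{n,n}.$$

**Step 1: deep parts of $L_i$ commute with all higher layers.** The purpose is to control conjugation later. *For $i<j\le n$, $A_{n,i}$ centralizes $L_j$.* Indeed $k_{n,i}\ge k_{j,i}$, so $A_{n,i}\le p_i^{k_{j,i}}L_i$, which acts trivially on $L_j$. Consequently
$$\ker\pi_{n,i}=L_n\cdots L_{i+1}\ \text{ centralizes }\ A_{n,i}. \tag{1}$$

**Step 2: $A_n$ is the subgroup from which we shall induce.** *$A_n$ is an open normal abelian subgroup of $H_n$, the direct product of the $A_{n,i}$.*

The $A_{n,i}$ are abelian and commute with one another by Step 1, and the product is direct by uniqueness of expressions. For normality, we check that each $L_j$ normalizes each $A_{n,i}$. If $j>i$, it centralizes it. If $j\le i$, then $L_j\le H_i$ normalizes $L_i$ and hence its characteristic subgroup $p_i^{k_{n,i}}L_i$. For the index we use induction; $A_0=H_0$. For $n\ge1$ we have $A_n=L_nB$ with $B=\prod_{i<n}A_{n,i}\le H_{n-1}$. Since $k_{n,i}\ge k_{n-1,i}$, $B$ has finite index in $A_{n-1}=\prod_{i<n}A_{n-1,i}$, which has finite index in $H_{n-1}$ by induction. So $A_n$ has finite index in $H_n=L_nH_{n-1}$.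 It is closed, hence open.

For $a\in A_n$ write $a=a_0a_1\cdots a_n$ with $a_i\in A_{n,i}$. Since $a_0\cdots a_i\in H_i$ and the other factors lie in $\ker \pi_{n,i}$,
$$\pi_{n,i}(a)=a_0a_1\cdots a_i. \tag{2}$$

**Step 3: conjugation moves $a_i$ within a finite orbit that does not depend on $n$.** This will keep valuations bounded as $n$ grows. Let $\Gamma_i$ be the group of automorphisms of $L_i$ induced by conjugation in $H_i=L_i\rtimes H_{i-1}$ ($\Gamma_0=1$). It is finite, because $L_i$ is abelian and $H_{i-1}$ acts through a finite group. *If $a\in A_n$ and $h\in H_n$, then*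
$$(h^{-1}ah)_i=h^{-1}a_ih=\gamma_i(a_i)\quad\text{for some }\gamma_i\in\Gamma_i\text{ depending only on }h,i. \tag{3}$$
The first equality holds because all $A_{n,i}$ are normal in $H_n$. For the second, write $h=ks$ with $k\in\ker\pi_{n,i}$ and $s=\pi_{n,i}(h)\in H_i$. By (1), $h^{-1}a_ih=s^{-1}(k^{-1}a_ik)s=s^{-1}a_is$.

## 5. A finite-order character that reads the first nonzero coordinate

Put
$$\varepsilon_n=|H_n:A_n|,\qquad b_n=n+1+\max_p v_p(\varepsilon_n),$$
with $p$ ranging over $\{p_0,\dots,p_n\}$. The summand $\max_p v_p(\varepsilon_n)$ will pay for taking $\varepsilon_n$-th powers, and the summand $n+1$ makes the remaining threshold tend to infinity. Fix, once and for all when $L_i$ is constructed, a $\mathbb Z_{p_i}$-basis of $L_i$, with coordinates $x\mapsto(x_1,\dots,x_{m_i})$.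

**Step 4: definition of $\lambda_n$.** We imitate $a_1+p^ba_2$ from Section 3, one prime at a time. For $p\in\{p_0,\dots,p_n\}$ consider all pairs $(i,j)$ with $i\le n$, $p_i=p$, $1\le j\le m_i$. Let $M_{n,p}$ be their number, order them lexicographically, and let $\tau(i,j)\in\{0,\dots,M_{n,p}-1\}$ be the position of $(i,j)$. For $a\in A_n$ let $a_{i,j}\in\mathbb Z_p$ be the $j$-th coordinate of $a_i\in L_i$, and define
$$\chi_{n,p}(a)=\sum_{(i,j)}p^{\,b_n\tau(i,j)}a_{i,j}\in\mathbb Z_p,\qquad \lambda_{n,p}(a)=\chi_{n,p}(a)\bmod p^{\,b_nM_{n,p}}.$$
As $A_n$ is the direct product of the $A_{n,i}$, the maps $a\mapsto a_{i,j}$ are continuous homomorphisms, so $\lambda_{n,p}$ is one too.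

**Step 5: what $\lambda_{n,p}$ detects.** *Let $a\in A_n$ have a nonzero coordinate among the pairs with $p_i=p$, and let $a_{i,j}$ be the first one.*
$$\text{If } v_p(a_{i,j})<b_n,\ \text{ then }\ \lambda_{n,p}(a)\ne0. \tag{4}$$
Put $\tau=\tau(i,j)$. All earlier terms of $\chi_{n,p}(a)$ vanish. The term of $(i,j)$ has valuation $b_n\tau+v_p(a_{i,j})<b_n(\tau+1)\le b_nM_{n,p}$. All later terms have valuation at least $b_n(\tau+1)$. So $\chi_{n,p}(a)$ has valuation $b_n\tau+v_p(a_{i,j})<b_nM_{n,p}$.

**Step 6: turning $\lambda_n$ into scalars.** We need the values to act on a module over $\mathbb Z_{p_{n+1}}$. Let $E_n=\prod_pp^{b_nM_{n,p}}$ and $R=\mathbb Z_{p_{n+1}}[\mu_{E_n}]\subset\overline{\mathbb Q}_{p_{n+1}}$, where $\mu_{E_n}$ is the group of $E_n$-th roots of unity. The field has characteristic $0$, so $\mu_{E_n}$ is cyclic of order $E_n$, even when $p_{n+1}$ divides $E_n$. The ring $R$ is a domain. It is generated by one root of a monic polynomial, so it is a finitely generated torsion-free $\mathbb Z_{p_{n+1}}$-module, hence free of finite rank. Let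
$$\lambda_n=(\lambda_{n,p})_p:\ A_n\to\prod_p\mathbb Z/p^{b_nM_{n,p}}\cong\mathbb Z/E_n\cong\mu_{E_n}\le R^\times .$$
This is a continuous homomorphism, and $\lambda_n(a)=1$ if and only if $\lambda_{n,p}(a)=0$ for all $p$.

## 6. The induced module $L_{n+1}$

**Step 7: construction of $L_{n+1}$ and end of the induction.** Let $L_{n+1}$ be the set of functions $f:H_n\to R^{\,n+1}$ with
$$f(ha)=\lambda_n(a)^{-1}f(h)\qquad(h\in H_n,\ a\in A_n),$$
and let $H_n$ act by $(uf)(h)=f(u^{-1}h)$. The condition is preserved by this action, and $(u(vf))(h)=f(v^{-1}u^{-1}h)=((uv)f)(h)$. A function in $L_{n+1}$ is given by arbitrary values on representatives of the $\varepsilon_n$ cosets of $A_n$, so $L_{n+1}\cong R^{(n+1)\varepsilon_n}$ is a free $\mathbb Z_{p_{n+1}}$-module of finite rank $m_{n+1}\ge n+1$. The exponent $n+1$ on $R$ is there only to make the ranks unbounded.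

For $a\in A_n$ we compute
$$(af)(h)=f(a^{-1}h)=f(h\cdot h^{-1}a^{-1}h)=\lambda_n(h^{-1}ah)f(h). \tag{5}$$
Since $A_n$ is abelian, the homomorphism $a\mapsto\lambda_n(h^{-1}ah)$ depends only on the coset $hA_n$. So the kernel of the action of $H_n$ contains the intersection of finitely many open subgroups of $A_n$, the kernels of these homomorphisms; hence it is open. Put $H_{n+1}=L_{n+1}\rtimes H_n$ and $k_{n+1,n+1}=0$. For $i\le n$ the subgroups $p_i^kL_i$ shrink to $1$ as $k\to\infty$, so we can choose $k_{n+1,i}\ge k_{n,i}$ such that $p_i^{k_{n+1,i}}L_i$ lies in the open kernel. The induction is complete.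

**Example.** Take the sequence $2,3,3,\dots$. Then $H_0=A_0=\mathbb Z_2$, $\varepsilon_0=1$, $b_0=1$, $M_{0,2}=1$, and $\lambda_0(a)=a\bmod2$, with values in $\mu_2=\{\pm1\}\subset\mathbb Z_3=R$. A function $f\in L_1$ is determined by $f(0)$, so $L_1\cong\mathbb Z_3$, and $u\in\mathbb Z_2$ acts on it as $(-1)^u$. Thus $H_1=\mathbb Z_3\rtimes\mathbb Z_2$ with kernel $2\mathbb Z_2$. Take $k_{1,0}=1$. Then $A_1=2\mathbb Z_2\times\mathbb Z_3$, $\varepsilon_1=2$, $b_1=1+1+1=3$, $M_{1,2}=M_{1,3}=1$, $E_1=8\cdot27=216$, and $\lambda_1(a)=(a_0\bmod8,\ a_1\bmod27)$. The ring $\mathbb Z_3[\mu_{216}]$ has rank $36$: the extension $\mathbb Q_3(\mu_8)/\mathbb Q_3$ is unramified of degree $2$, the order of $3$ modulo $8$, and $\mathbb Q_3(\mu_{27})/\mathbb Q_3$ is totally ramified of degree $18$. So $m_2=2\cdot2\cdot36=144$. The element $8\in\mathbb Z_2=L_0$ is central in $H_1$, so by (5) it acts on $L_2$ as the scalar $\lambda_1(8)=1$: it still fixes all of $L_2$ and has to wait for a later layer.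

## 7. Centralizers in the inverse limit

Let $G=\varprojlim H_n$, with $K_n$ and $g_n$ as in Section 3.

**Step 8: everything in Theorem 1 except the centralizers.** We collect the properties that follow directly from the construction.

* Each $H_n$ is soluble of order $\prod_{i\le n}p_i^\infty$, so $G$ is prosoluble of order $\prod_np_n^\infty$.
* $G$ has infinite rank: its quotient $H_n$ contains $L_n\cong\mathbb Z_{p_n}^{m_n}$, and $m_n\ge n$ for $n\ge1$.
* $G$ is torsion-free: if $1\ne g\in G$ and $i$ is minimal with $g_i\ne1$, then $g_i\in L_i$, which is torsion-free, so $g^k\ne1$ for all $k\ge1$.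
* $H_n$ is virtually abelian by Step 2, and by (R2) its rank is at most $\sum_{i\le n}m_i$.
* For the sequence $q,p,p,\dots$ the group $K_0=\varprojlim L_n\cdots L_1$ is pro-$p$, and $G\to H_0=\mathbb Z_q$ splits, since $H_0$ is compatibly contained in all $H_n$. So $G=K_0\rtimes\mathbb Z_q$.

**Step 9: every element is eventually fixed-point-free.** This verifies the hypothesis of Lemma 4. *For every $1\ne g\in G$ there is $n_0$ such that for all $n\ge n_0$, $g_n$ fixes no nonzero element of $L_{n+1}$.*

Let $i$ be minimal with $g_i\ne1$. Then $0\ne g_i\in L_i$; put $p=p_i$. For each $\gamma\in\Gamma_i$ we have $\gamma(g_i)\ne0$. As $\Gamma_i$ is finite, we may let $v$ be the maximum, over $\gamma\in\Gamma_i$, of the $p$-adic valuation of the first nonzero coordinate of $\gamma(g_i)$. Put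
$$n_0=\max(i,v).$$
Let $n\ge n_0$, and suppose that $0\ne f\in L_{n+1}$ is fixed by $g_n$. Pick $h\in H_n$ with $f(h)\ne0$.

Let $a=g_n^{\varepsilon_n}$. Since $|H_n/A_n|=\varepsilon_n$, we have $a\in A_n$, and $a$ fixes $f$. Put $a'=h^{-1}ah$. By (5), $f(h)=\lambda_n(a')f(h)$ in $R^{n+1}$, and since $R$ is a domain and $f(h)\ne0$,
$$\lambda_n(a')=1. \tag{6}$$

Next we find the first components of $a'$. For $l<i$, $\pi_{n,l}(a)=g_l^{\varepsilon_n}=1$, so by (2) $a_l=1$ for all $l<i$. Again by (2), $a_i=\pi_{n,i}(a)=g_i^{\varepsilon_n}$, which is $\varepsilon_ng_i$ in additive notation. By (3), $a'_l=1$ for $l<i$, and $a'_i=\gamma(\varepsilon_ng_i)=\varepsilon_n\gamma(g_i)$ for some $\gamma\in\Gamma_i$.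

The pairs with prime $p$ are ordered by level first. So the first nonzero coordinate of $a'$ among them sits at level $i$, and equals $\varepsilon_n$ times the first nonzero coordinate of $\gamma(g_i)$. Its valuation is at most
$$v_p(\varepsilon_n)+v\le v_p(\varepsilon_n)+n<b_n.$$
By (4), $\lambda_{n,p}(a')\ne0$, so $\lambda_n(a')\ne1$, contradicting (6).

**Step 10: end of the proof of Theorem 1.** Let $1\ne g\in G$ and let $n_0$ be as in Step 9. By Lemma 4, $C_G(g)$ is isomorphic to a subgroup of $H_{n_0}$. By Step 8 it is virtually abelian of finite rank. $\blacksquare$

## 8. A nontrivial normal subgroup of finite rank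

We turn to Theorem 2. In Section 1 an abelian normal subgroup was enough to save the conjecture. The same is true for any nontrivial normal subgroup of finite rank, and this is the first half of the proof. The following results are cited.

* **(T)** Tate (Huppert, *Endliche Gruppen I*, IV.4.7). If $V\trianglelefteq M$ are finite, $P$ is a Sylow $p$-subgroup of $M$ and $V\cap P\le\Phi(P)$, then $V$ has a normal $p$-complement.
* **(FT)** The Feit–Thompson theorem: finite groups of odd order are soluble.
* **(Z)** Zassenhaus: soluble linear groups of degree at most $r$ have derived length at most $\zeta(r)$.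
* **(D)** Dixon–du Sautoy–Mann–Segal, *Analytic pro-$p$ groups*, Ch. 4–5. A pro-$p$ group of finite rank has a characteristic open uniform subgroup $U$; $\operatorname{Aut}(U)$ acts faithfully and $\mathbb Z_p$-linearly on $(U,+)\cong\mathbb Z_p^d$; $GL_d(\mathbb Z_p)$ has finite rank.

**Definition (uniform).** A pro-$p$ group $U$ is uniform if it is finitely generated, torsion-free and powerful, the last meaning that $U/\overline{U^p}$ (for $p=2$: $U/\overline{U^4}$) is abelian. On such a group $x+y=\lim_{n}(x^{p^n}y^{p^n})^{p^{-n}}$ is a well-defined addition, and it makes $U$ a free $\mathbb Z_p$-module of finite rank.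

For $U=\mathbb Z_p^d$ all conditions are clear, and the new addition is the old one, since $(p^nx+p^ny)/p^n=x+y$.

**Lemma 5.** Let $G$ have centralizers of nontrivial elements of finite rank. If $G$ has a normal subgroup $R\ne1$ of finite rank, then $G$ has finite rank.

*Proof.* **Step (a): an open prosoluble subgroup $V$ of $R$, normal in $G$.** The purpose is to get into soluble territory. Let $P$ be a Sylow $2$-subgroup of $R$. It is finitely generated, so $P/\Phi(P)$ is finite and $\Phi(P)$ is open in $P$. Hence there is an open normal $W\trianglelefteq G$ with $W\cap P\le\Phi(P)$. Put $V=W\cap R$; it is open in $R$, normal in $G$, and $V\cap P\le\Phi(P)$.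

Let $U\le V$ be open and normal in $R$. By Dedekind's law $V\cap PU=(V\cap P)U$, so in $R/U$
$$V/U\cap PU/U=(V\cap P)U/U\le\Phi(P)U/U\le\Phi(PU/U),$$
and $PU/U$ is a Sylow $2$-subgroup of $R/U$. By (T), $V/U$ has a normal $2$-complement, which is soluble by (FT); the quotient by it is a $2$-group. So $V/U$ is soluble. As $U$ was arbitrary, $V$ is prosoluble.

**Step (b): the case $V=1$.** Here $R$ is finite, so $C_G(R)$ is open in $G$; it is also normal. As $R\ne1$, it lies in the centralizer of a nontrivial element and has finite rank. By (R2), $G$ has finite rank.

**Step (c): the case $V\ne1$; a normal pro-$p$ subgroup.** Let $r=\operatorname{rk}V$. Let $M$ be a finite soluble group of rank at most $r$. Every chief factor of $M$ is a vector space over a prime field of dimension at most $r$, and $M$ acts on it as a soluble linear group of degree at most $r$. By (Z), $M^{(\zeta(r))}$ centralizes all chief factors of $M$, i.e. lies in the Fitting subgroup of $M$, and is therefore nilpotent. Apply this to $M=V/U$ for the open normal subgroups $U$ of $V$: the image of the term $V^{(\zeta(r))}$ of the closed derived series in $V/U$ is $M^{(\zeta(r))}$.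 Hence $V^{(\zeta(r))}$ is pronilpotent.

Let $B=V^{(\zeta(r))}$ if this is nontrivial; otherwise let $B$ be the last nontrivial term of the derived series of $V$, which is abelian. In both cases $B\ne1$ is pronilpotent and characteristic in $V$, hence normal in $G$. Some Sylow subgroup $B_p\ne1$ of $B$ is then normal in $G$, and $B_p$ is a pro-$p$ group of finite rank by (R1).

**Step (d): conclusion.** Now we argue as in the abelian test case. If $B_p$ is finite, then $C_G(B_p)$ is open and normal in $G$ and of finite rank, so $G$ has finite rank. If $B_p$ is infinite, let $U$ be a characteristic open uniform subgroup of $B_p$, from (D). It is nontrivial because $B_p$ is infinite, and $U\trianglelefteq G$. Conjugation embeds $G/C_G(U)$ in $GL_d(\mathbb Z_p)$, so $G/C_G(U)$ has finite rank. As $U\ne1$, also $C_G(U)$ has finite rank. By (R2), so does $G$. $\square$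

## 9. Groups with a finite nontrivial Sylow subgroup

The involution example of Section 1 used that a fixed-point-free involution forces commutativity. Its replacement is the following result.

* **(K)** E. I. Khukhro, *Groups with an automorphism of prime order that is almost regular in the sense of rank*, J. London Math. Soc. (2) 77 (2008) 130–148 (using theorems of Khukhro–Mazurov). If a finite group $M$ of order coprime to the prime $q$ has an automorphism $\varphi$ of order $q$ with $C_M(\varphi)$ of rank $r$, then $M$ has characteristic subgroups $R\le S$ such that $S/R$ is nilpotent of class at most $c(q)$, and $R$ and $M/S$ have rank at most $f(q,r)$.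

Enlarging $f(q,r)$ to the maximum of $r$ and all $f(q,s)$ with $s\le r$, we may apply (K) when $C_M(\varphi)$ has rank at most $r$. We may then also allow $\varphi=1$: in that case $M$ has rank at most $r$, and $R=S=M$ works.

*Proof of Theorem 2.* Let $Q\ne1$ be a finite Sylow $q$-subgroup of $G$ and let $x\in Q$ have order $q$. As $Q$ is finite, there is an open normal $N\trianglelefteq G$ with $N\cap Q=1$. Since $N\cap Q$ is a Sylow $q$-subgroup of $N$, the group $N$ is pro-$q'$, that is, all its finite quotients have order prime to $q$. Let $r=\operatorname{rk}C_N(x)$, which is finite because $C_N(x)\le C_G(x)$.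

**Step 1: fixed points in finite quotients.** To use (K) in the finite quotients of $N$ we must know that $x$ has few fixed points there. *Let $U\le N$ be open and normal in $G$. Then $C_{N/U}(x)=C_N(x)U/U$, so it has rank at most $r$.*

The inclusion $\supseteq$ is clear. Let $y\in N$ with $[x,y]=x^{-1}x^y\in U$. Then $x^y\in xU$, so both $\langle x\rangle$ and $\langle x\rangle^y$ are contained in $U\langle x\rangle$. They have order $q$ and $U$ is pro-$q'$, so they are Sylow $q$-subgroups of $U\langle x\rangle$, hence conjugate: $\langle x\rangle^y=\langle x\rangle^w$ with $w\in U\langle x\rangle=\langle x\rangle U$. Writing $w=x^ku_0$ with $u_0\in U$, we get $\langle x\rangle^y=\langle x\rangle^{u_0}$, so $\langle x\rangle^{yu}=\langle x\rangle$ with $u=u_0^{-1}\in U$. Now $x^{yu}\in(xU)^u=xU$, and $\langle x\rangle\cap xU=\{x\}$ because $\langle x\rangle\cap U=1$. Hence $x^{yu}=x$, so $yu\in C_N(x)$ and $y\in C_N(x)U$. Finally, $C_N(x)U/U$ is a quotient of $C_N(x)$, so its rank is at most $r$ by (R1).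

**Step 2: passing to the limit in (K).** The subgroups given by (K) in different quotients need not match, and we choose a compatible family by compactness. Put $c=c(q)$, $f=f(q,r)$. For $U\le N$ open and normal in $G$, let $X_U$ be the set of pairs $(R_U,S_U)$ of $G$-invariant subgroups $R_U\le S_U$ of $N/U$ such that $S_U/R_U$ is nilpotent of class at most $c$, and $R_U$ and $(N/U)/S_U$ have rank at most $f$. It is finite since $N/U$ is finite. It is nonempty by (K): $x$ induces on $N/U$ an automorphism of order $q$ or $1$ whose fixed points have rank at most $r$ by Step 1, and characteristic subgroups of $N/U$ are $G$-invariant.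

If $U\le U'$, images in $N/U'$ of a pair in $X_U$ form a pair in $X_{U'}$, because nilpotency class and rank do not increase in quotients. So the $X_U$ form an inverse system of nonempty finite sets, and there is a compatible family $(R_U,S_U)$. Let $R$ and $S$ be the inverse limits of the $R_U$ and of the $S_U$, that is, the intersections of their preimages in $N$. They are closed, normal in $G$, and $R\le S\le N$. Since the maps $R_U\to R_{U'}$ and $S_U\to S_{U'}$ are surjective maps of finite groups, $RU/U=R_U$ and $SU/U=S_U$. From this we read off:

* $\gamma_{c+1}(S)\le R$, since the image of $\gamma_{c+1}(S)$ in $N/U$ is $\gamma_{c+1}(S_U)\le R_U$ for all $U$;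
* $\operatorname{rk}R\le f$ by (R3), since $R/(R\cap U)\cong R_U$;
* $\operatorname{rk}N/S\le f$ by (R3), since $N/SU\cong(N/U)/S_U$.

**Step 3: conclusion.** Each possible position of $R$ and $S$ yields finite rank. If $R\ne1$, then $R$ is a nontrivial normal subgroup of $G$ of finite rank, and $G$ has finite rank by Lemma 5. If $R=1\ne S$, then $\gamma_{c+1}(S)=1$, so $S$ is nilpotent and $Z(S)\ne1$. For $1\ne z\in Z(S)$ we have $S\le C_G(z)$, so $S$ has finite rank. As $N/S$ has finite rank and $G/N$ is finite, (R2) shows that $N$ and $G$ have finite rank. If $S=1$, then $N=N/S$ has finite rank, and hence so does $G$. $\blacksquare$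

## 10. The orders for which finite rank is forced

*Proof of Corollary 3.* Let $n=\prod p^{e_p}\ne1$. If $0<e_p<\infty$ for some $p$, then in a group of order $n$ the Sylow $p$-subgroups are finite and nontrivial, and Theorem 2 applies with $q=p$. Suppose, conversely, that every nonzero $e_p$ is $\infty$. The set $\{p:e_p=\infty\}$ is nonempty, so it is the set of terms of some sequence of primes $p_0,p_1,\dots$, with repetitions. Theorem 1 gives a group of order $\prod_np_n^\infty=n$ and of infinite rank in which all centralizers of nontrivial elements have finite rank. $\square$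

In particular the conjecture holds for virtually pro-$p$ groups. If such a group $G$ is not pro-$p$, some prime $q\ne p$ divides its order. A Sylow $q$-subgroup meets an open pro-$p$ subgroup trivially, so it is finite, and it is nontrivial; now Theorem 2 applies. At the other extreme, for any prescribed set of at least two primes there is a counterexample to the conjecture whose order involves exactly these primes; it can be taken torsion-free and prosoluble, with all centralizers of nontrivial elements virtually abelian of finite rank.
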